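
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Finite fundamental groups of null complete globally hyperbolic Lorentzian manifolds with a positive lower curvature bound}


\begin{abstract}
Let $M$ be a connected, time-oriented, globally hyperbolic Lorentzian manifold of dimension $m\geq 3$ with a compact Cauchy hypersurface, and suppose that $\langle R(u,v)v,u\rangle\geq k(\langle u,u\rangle\langle v,v\rangle-\langle u,v\rangle^2)$ for all tangent vectors $u,v$, where $k>0$ is a constant. We prove that if $M$ is null geodesically complete, then $\pi_1(M)$ is finite. This proves a conjecture from a paper of Mukuno, in which all non-spacelike geodesics are assumed complete. If $\pi_1(M)$ is infinite, the universal cover contains a null line, hence by Galloway's null splitting theorem a totally geodesic null hypersurface. The curvature bound is rigid along it, and this rigidity allows us to deform its cross-sections into trapped surfaces. By an argument of Penrose type, these contradict the noncompactness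 of the lifted Cauchy hypersurface. For $m\geq4$ the curvature bound is needed only along one compact smooth spacelike Cauchy hypersurface, provided that $\operatorname{Ric}(n,n)\ge 0$ for all null vectors $n$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a connected, time-oriented Lorentzian manifold of dimension $m$ with metric $\langle\cdot,\cdot\rangle$ of signature $(-,+,\dots,+)$ and Levi-Civita connection $\nabla$. We write
\[
R(u,v)w=\nabla_u\nabla_vw-\nabla_v\nabla_uw-\nabla_{[u,v]}w,\qquad
Q(u,v)=\langle u,u\rangle\langle v,v\rangle-\langle u,v\rangle^2 .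
\]
Following Andersson and Howard, for a constant $k$ we write $R\geqslant k$ if
\begin{equation}\label{eq:Rk}
\langle R(u,v)v,u\rangle\;\geq\;k\,Q(u,v)
\end{equation}
for all tangent vectors $u,v$ at every point of $M$. A Lorentzian space form of constant curvature $k$ satisfies \eqref{eq:Rk} with equality.

A subset $S\subset M$ is a \emph{Cauchy hypersurface} if every inextensible timelike curve meets $S$ exactly once; $M$ is \emph{globally hyperbolic} if it has a Cauchy hypersurface. It is \emph{null} (respectively \emph{non-spacelike}) \emph{geodesically complete} if every inextensible null (respectively non-spacelike) geodesic is defined on all of $\mathbb R$. The following is posed as a conjecture in \cite{Mukuno}: \emph{if $M$ is globally hyperbolic and non-spacelike geodesically complete, has a compact Cauchy hypersurface and dimension $m\geq 3$, and satisfies $R\geqslant k$ for a constant $k>0$, then $\pi_1(M)$ is finite.}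

The statement looks like a Lorentzian theorem of Bonnet--Myers type, and the simplest examples support it. If $(N,h)$ is a closed connected Riemannian manifold of dimension at least $2$ and constant curvature $1$, then $\mathbb R\times N$ with $-dt^2+\cosh^2t\,h$ is a complete space form of curvature $1$, and $\pi_1(N)$ is finite. But the Riemannian argument does not carry over, as one sees by reading off what \eqref{eq:Rk} says. The form $Q$ is positive on spacelike planes, negative on timelike planes and zero on degenerate ones. So $R\geqslant k$ bounds sectional curvature from \emph{below} by $k$ on spacelike planes but from \emph{above} by $k$ on timelike planes. Two consequences are worth noting.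

\begin{itemize}
\item For a unit timelike vector $u$, tracing \eqref{eq:Rk} gives only $\operatorname{Ric}(u,u)\geq-(m-1)k$. Timelike geodesics need not focus; in de Sitter space they diverge.
\item A spacelike hypersurface $S$ need not inherit any positivity, because its second fundamental form enters the Gauss equation with an unfavorable sign. The metric $-dt^2+e^{2t}g$ on $\mathbb R\times T^{m-1}$, with $g$ flat, has constant curvature $1$ and flat compact Cauchy slices (Section~\ref{sec:examples}), and its fundamental group is $\mathbb Z^{m-1}$.
\end{itemize}

In the last example all causal geodesics are complete to the future; what fails is completeness of null geodesics to the past. So completeness must be used in both time directions, and null geodesics are the ones to look at. Indeed, \eqref{eq:Rk} does give focusing along them. For null $n\neq0$ choose orthonormal spacelike $e_1,\dots,e_{m-2}$ spanning a complement of $\mathbb Rn$ in $n^\perp$. Completing $n,e_1,\dots,e_{m-2}$ to a basis by a null vector $l\perp e_i$ with $\langle l,n\rangle=-1$, one sees that the directions $n,l$ contribute only multiples of $\langle R(n,n)n,l\rangle=0$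 and $\langle R(l,n)n,n\rangle=0$ to the trace. Hence
\begin{equation}\label{eq:NEC}
\operatorname{Ric}(n,n)=\sum_{i}\langle R(e_i,n)n,e_i\rangle\geq k\sum_iQ(e_i,n)=0 .
\end{equation}
We say that $M$ satisfies the \emph{null energy condition} (NEC) if $\operatorname{Ric}(n,n)\geq0$ for all null $n$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $M$ be a connected time-oriented globally hyperbolic Lorentzian manifold, $m=\dim M\ge 3$, with a compact Cauchy hypersurface, all of whose inextensible null geodesics are complete. If $R\geqslant k$ for a constant $k>0$, then $\pi_1(M)$ is finite.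
\end{theorem}

In particular the conjecture is true. For $m\geq4$ the bound by $k$ is needed only on one hypersurface.

\begin{theorem}\label{thm:strong}
Let $m\ge 4$, and let $M$ be connected, time-oriented, globally hyperbolic and null geodesically complete, with $\operatorname{Ric}(n,n)\ge 0$ for all null $n$. Let $S_0$ be a compact smooth spacelike Cauchy hypersurface such that \eqref{eq:Rk}, with a constant $k>0$, holds at the points of $S_0$, that is, for all $u,v\in T_pM$ and $p\in S_0$. Then $\pi_1(M)$ is finite.
\end{theorem}

\begin{theorem}\label{thm:complements}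
\begin{enumerate}
\item[(a)] The conclusion of Theorem~\ref{thm:main} fails for $m=2$, for $k=0$, and if only future (or only past) completeness is assumed.
\item[(b)] If $N$ is a closed connected $(m-1)$-manifold, $m\geq3$, with a metric of positive sectional curvature, then $\mathbb R\times N$ carries a metric satisfying all hypotheses of the conjecture; so $\pi_1(N)$ occurs.
\item[(c)] In Theorem~\ref{thm:main}: if $m=3$, then $M\cong\mathbb R\times S^2$ or $M\cong\mathbb R\times\mathbb{RP}^2$; if $m=4$, then $M\cong\mathbb R\times S^3/\Gamma$ with $S^3/\Gamma$ a spherical space form. All of these occur.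
\end{enumerate}
\end{theorem}

\subsection{Outline of the proof}

Suppose $\pi_1(M)$ is infinite, let $\tilde M$ be the universal cover and let $\tilde S_0\subset\tilde M$ be the lift of a compact Cauchy hypersurface. Then $\tilde S_0$ is noncompact, but a group acts on it cocompactly.

\emph{Step 1 (Section~\ref{sec:line}).} Noncompactness and cocompactness produce an achronal complete null geodesic, a \emph{null line}. By Galloway's null splitting theorem it lies in a totally geodesic null hypersurface $\mathcal N$, which meets $\tilde S_0$ in a hypersurface $\Sigma$ of dimension $m-2$.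

\emph{Step 2 (Section~\ref{sec:rigidity}).} Along $\mathcal N$ the curvature inequality is an equality on all degenerate planes tangent to $\mathcal N$. A nonnegative quadratic form that vanishes at a vector has that vector in its kernel, so equality determines further curvature components, enough to compute how null expansions change when $\Sigma$ is pushed off $\mathcal N$.

\emph{Step 3, $m\geq4$ (Section~\ref{sec:high}).} The extrinsic curvature of $\Sigma$ drops out of the Gauss equation. So $\Sigma$ has sectional curvature at least $k$ and is compact by Bonnet--Myers. It separates $\tilde S_0$. Pushed to one side, $\Sigma$ becomes outer trapped: the future null rays that leave it toward that side converge. Pushed to the other side, it has the same property with respect to the past. This forces each side of $\Sigma$ to be relatively compact, a contradiction.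

\emph{Step 3, $m=3$ (Section~\ref{sec:three}).} Here $\Sigma$ is a curve and need not close up. We deform it, uniformly, into a curve whose curvature vector is past timelike; since it recurs modulo the group, we can close it up in a cyclic quotient of $\tilde M$ and argue there.

Section~\ref{sec:model} carries out Step 2 and the separation argument of Step 3 in de Sitter space, where everything is explicit.

\section{The argument in de Sitter space}\label{sec:model}

Let $\mathbb R^{m+1}$ carry the form $-dx_0^2+dx_1^2+\dots+dx_m^2$ with $m\geq3$, and let $\mathrm{dS}=\{\langle x,x\rangle=1\}$, which has constant curvature $1$. We look at the Cauchy hypersurface $\{x_0=0\}=S^{m-1}$, with $T=\partial_0$, pretending not to know that it is compact. Write points as $(x_0,x',x_m)$ with $x'\in\mathbb R^{m-1}$.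

\emph{The null hypersurface.} Let
\[
\mathcal N=\{x\in\mathrm{dS}:x_0=x_m\}=\{(s,y,s):s\in\mathbb R,\ y\in S^{m-2}\}.
\]
It is ruled by the straight lines $s\mapsto(s,y,s)$, which are complete null geodesics. It is achronal, since the difference of two of its points is never timelike. Its null tangent field $K=\partial_0+\partial_m$ is constant in $\mathbb R^{m+1}$, so $\nabla_XK=0$ for $X\in T\mathcal N$ and $\mathcal N$ is totally geodesic. It meets $\{x_0=0\}$ in the great sphere $\Sigma=\{x_0=x_m=0\}$, with unit normal $e=\partial_m$ and $K=T+e$.

\emph{Pushing off.} Let $\Sigma_\varepsilon=\{x_0=0,\ x_m=\sin\varepsilon\}$, a round sphere of radius $\cos\varepsilon$, with unit normal $e_\varepsilon=(0,-\sin\varepsilon\,y,\cos\varepsilon)$ at $(0,\cos\varepsilon\,y,\sin\varepsilon)$, and $K_\varepsilon=T+e_\varepsilon$. Since $\{x_0=0\}$ is totally geodesic, the expansion $\theta(\varepsilon)$ of $\Sigma_\varepsilon$ along $K_\varepsilon$ (the logarithmic rate of change of its area) is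
\[
\theta(\varepsilon)=(m-2)\frac{d}{d\varepsilon}\log\cos\varepsilon=-(m-2)\tan\varepsilon .
\]
On $\mathcal N$ it vanishes; at $\varepsilon=0$ its derivative is $-(m-2)$. For small $\varepsilon>0$ the light rays leaving $\Sigma_\varepsilon$ toward the cap $\{x_m>\sin\varepsilon\}$ converge. Explicitly, they are
\[
(s,\ (\cos\varepsilon-s\sin\varepsilon)\,y,\ \sin\varepsilon+s\cos\varepsilon),
\]
and they all meet at $s=\cot\varepsilon$.

\emph{Trapping.} Let $D=\{x_0=0,\ x_m\leq\sin\varepsilon\}$. The boundary of the future of $D$ consists of $D$ and the cone formed by these rays for $0\leq s\leq\cot\varepsilon$. Following a timelike vector field down to $\{x_0=0\}$, the cone lands on the cap, which is therefore relatively compact. For $-\varepsilon$ and the reversed time orientation the same argument bounds the other side. So $\{x_0=0\}$ is compact.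

This derivation uses neither the symmetry nor the shape of the cap, only that $\Sigma$ is compact and separates $\{x_0=0\}$ and that $\theta'(0)<0$. In general we shall find (Lemma~\ref{lem:variation})
\[
\theta'(0)=-\big[\Delta b-2\langle\omega,\nabla b\rangle+(k(m-2)-\operatorname{div}\omega+|\omega|^2)\,b\big],
\]
where $b$ measures the push and the $1$-form $\omega$ is defined by $\nabla_XK=\omega(X)K$. Here $k=1$, $\omega=0$, $b=1$. The work consists in obtaining $\mathcal N$, in proving this formula, in choosing $b$ when $\omega\neq0$, and in finding a substitute for compactness of $\Sigma$ when $m=3$.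

\section{Conventions and the facts we use}\label{sec:facts}

``Causal'' means non-spacelike. A \emph{spacetime} is a connected time-oriented Lorentzian manifold. We write $p\ll q$ (or $p\leq q$) if there is a future-directed timelike (or causal) curve from $p$ to $q$, or, in the second case, $p=q$. As usual $I^+(A)$, $J^+(A)$ denote the sets of points $q$ with $p\ll q$, respectively $p\leq q$, for some $p\in A$; similarly $I^-,J^-$. A set is \emph{achronal} if no two of its points satisfy $p\ll q$, and a \emph{future set} is a set of the form $I^+(A)$. A \emph{null line} is an inextensible achronal null geodesic.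

Let $P$ be a spacelike submanifold of dimension $m-2$, with second fundamental form $\mathrm{II}(X,Y)=(\nabla_XY)^\perp$. Its normalized mean curvature vector is $H=\frac1{m-2}\operatorname{tr}\mathrm{II}$. For a normal field $\xi$ and a local orthonormal frame $e_i$ of $P$ put
\[
\theta_\xi=\sum_i\langle\nabla_{e_i}\xi,e_i\rangle=-(m-2)\langle H,\xi\rangle .
\]
This is the logarithmic rate of change of area when $P$ moves along $\xi$. If $m=3$, then $P$ is locally a curve $c$ and $H$ is its \emph{curvature vector}
\begin{equation}\label{eq:curvvec}
H=\frac1{\langle c',c'\rangle}\Big(\nabla_{c'}c'-\frac{\langle\nabla_{c'}c',c'\rangle}{\langle c',c'\rangle}\,c'\Big),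
\end{equation}
which is $\nabla_{c'}c'$ if $c$ has unit speed.

We use the following facts; the letter $M$ stands for any spacetime as described.

\begin{description}
\item[(F1)] \cite{BS} A globally hyperbolic $M$ has a smooth function $t$ onto $\mathbb R$ with past-directed timelike gradient, all of whose level sets are smooth spacelike Cauchy hypersurfaces. Moreover, $M$ is diffeomorphic to $\mathbb R\times S$ for any smooth spacelike Cauchy hypersurface $S$.
\item[(F2)] (\cite{ONeill}, Ch.~10, 14.) Any two Cauchy hypersurfaces of $M$ are homeomorphic. If $S$ is Cauchy and $X$ is a timelike vector field, the projection $r:M\to S$ along the integral curves of $X$ is continuous and a homotopy equivalence. A smooth spacelike Cauchy hypersurface $S$ is met exactly once by every inextensible causal curve, and $M=I^-(S)\sqcup S\sqcup I^+(S)$. In a globally hyperbolic $M$ there are no closed causal curves, the relation $\leq$ is closed, $J^\pm$ of a compact set is closed, and $J^\pm(p)\cap S$ is compact for $S$ Cauchy. The boundary of a future set, if nonempty, is a closed achronal topological hypersurface. If $q\in J^+(p)\setminus I^+(p)$ and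 $q\neq p$, then every causal curve from $p$ to $q$ is, up to parametrization, a null geodesic. A complete geodesic is inextensible as a continuous curve.
\item[(F3)] (\cite{ONeill}, Ch.~10, Prop.~43 and the end of the chapter.) Let $P$ be a spacelike submanifold. If $\alpha$ is a causal curve from $x\in P$ to $q\neq x$ and $q\notin I^+(P)$, then $\alpha$ is, up to parametrization, a null geodesic normal to $P$ without focal points of $P$ strictly before $q$. If $\dim P=m-2$, NEC holds, and $\sigma$ is a null geodesic normal to $P$ at $\sigma(0)$ with $\langle H,\sigma'(0)\rangle\geq\delta>0$, then $P$ has a focal point along $\sigma$ at some parameter in $(0,1/\delta]$, provided $\sigma$ is defined there.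
\item[(F4)] (\cite{Galloway}, Thm~IV.1.) If a null geodesically complete spacetime satisfying NEC contains a null line $\eta$, then $\eta$ is contained in a smooth closed achronal totally geodesic null hypersurface.
\end{description}

A null hypersurface is one whose induced metric is degenerate: each tangent space contains exactly one null direction, and is the orthogonal complement of that direction. The integral curves of the null directions are, up to parametrization, null geodesics, the \emph{generators}. Totally geodesic means that $\nabla_XY$ is tangent whenever $X,Y$ are.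

\paragraph{Coverings.} Let $\hat M\to M$ be a connected covering of a globally hyperbolic $M$ and let $S\subset M$ be a smooth spacelike Cauchy hypersurface. An inextensible causal curve in $\hat M$ projects to an inextensible causal curve in $M$: if the projection had an endpoint, an evenly covered neighborhood of it would give an endpoint of the original curve. Hence the preimage of $S$ is a smooth spacelike Cauchy hypersurface of $\hat M$. By (F2) the inclusion $S\to M$ induces an isomorphism of fundamental groups, so this preimage is connected, and in the universal cover it is the universal cover of $S$. Null completeness, NEC and \eqref{eq:Rk} lift to $\hat M$.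

\paragraph{Standing assumptions.} In Sections~\ref{sec:line}--\ref{sec:three} we assume the hypotheses of Theorem~\ref{thm:main} or of Theorem~\ref{thm:strong}. Let $t$ be as in (F1). For Theorem~\ref{thm:main} let $S_0$ be a level set of $t$; for Theorem~\ref{thm:strong}, $S_0$ is given. By (F2), $S_0$ and all level sets of $t$ are compact. By \eqref{eq:NEC}, NEC holds in both cases, and Theorem~\ref{thm:strong} implies Theorem~\ref{thm:main} for $m\geq4$. We also assume that
\[
G=\pi_1(M)\ \text{ is infinite}
\]
and look for a contradiction. Let $\tilde M$ be the universal cover, with $G$ acting by deck transformations, $\tilde t$ the lift of $t$, $\tilde S_0$ the preimage of $S_0$, and $T$ the future unit normal of $\tilde S_0$; $T$ and $\tilde t$ are $G$-invariant. Then $\tilde S_0$ is connected, simply connected, complete as a Riemannian manifold, and noncompact, being an infinite-sheeted covering of $S_0=\tilde S_0/G$. The level sets of $\tilde t$ are connected and noncompact for the same reason.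

\section{A null line}\label{sec:line}

In a compact Cauchy hypersurface the future of a point may eventually cover everything. Noncompactness prevents this, and the points where the future of $p$ just stops are joined to $p$ by achronal null geodesics. A limit of such segments is a null line, provided they do not escape; this is where cocompactness enters.

\begin{proposition}\label{prop:line}
$\tilde M$ contains a null line.
\end{proposition}

\begin{proof}
For $j\geq1$ pick $p_j$ with $\tilde t(p_j)=-j$, and let $\tilde S_j=\{\tilde t=j\}$. The set $J^+(p_j)\cap\tilde S_j$ is nonempty and compact, hence a proper closed subset of the connected noncompact $\tilde S_j$. So it is not open in $\tilde S_j$, and it contains a point $z_j$ that is not interior to it. Since $I^+(p_j)\cap\tilde S_j$ is open in $\tilde S_j$, $z_j\notin I^+(p_j)$. By (F2) there is a null geodesic segment $\eta_j$ from $p_j$ to $z_j$. It is achronal: if $u\ll w$ for points $u,w$ on it, then $u$ precedes $w$, as there are no closed causal curves, and $p_j\leq u\ll w\leq z_j$ gives $p_j\ll z_j$, a contradiction.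

The function $|t|$ is bounded on $S_0$. If $j$ exceeds the bound, an inextensible timelike curve through $p_j$ meets $\tilde S_0$ at a larger value of $\tilde t$, so $p_j\in I^-(\tilde S_0)$; likewise $z_j\in I^+(\tilde S_0)$. Hence $\eta_j$ meets $\tilde S_0$, at a point $x_j$. Parametrize it so that $\eta_j(0)=x_j$ and $\langle\eta_j'(0),T\rangle=-1$. Deck transformations preserve $\tilde t$ and $\tilde S_0$, and $\tilde S_0/G$ is compact, so after applying deck transformations we may assume that $x_j$ lies in a fixed compact set. Then $\eta_j'(0)$, which is $T$ plus a unit vector tangent to $\tilde S_0$, lies in a compact subset of $T\tilde M$. Pass to a subsequence with $\eta_j'(0)\to\zeta$, and let $\eta$ be the null geodesic with $\eta'(0)=\zeta$. It is complete, hence inextensible.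

Let $L>0$. Extend the $\eta_j$ to complete geodesics. Then $\eta_j\to\eta$ uniformly on $[-L,L]$, so $|\tilde t\circ\eta_j|\leq c_L$ there for all large $j$. Since $\tilde t\circ\eta_j$ is increasing and equals $\mp j$ at the two ends of the original segment, $[-L,L]$ lies in the domain of the original, achronal, segment as soon as $j>c_L$. If $\eta(a)\ll\eta(b)$ with $a,b\in[-L,L]$, then openness of $\ll$ would give $\eta_j(a)\ll\eta_j(b)$ for large $j$, a contradiction. As $L$ was arbitrary, $\eta$ is achronal.
\end{proof}

\section{Rigidity along the null hypersurface}\label{sec:rigidity}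

\subsection{The hypersurface and its cross-section}

By Proposition~\ref{prop:line} and (F4) there is a null line $\eta$ in a closed, smooth, totally geodesic null hypersurface of $\tilde M$. Let $\mathcal N$ be its connected component containing $\eta$; it is also closed in $\tilde M$.

The generators of $\mathcal N$ are complete. Indeed, if the parameter interval of a maximal generator had a finite end, the complete geodesic extending it would reach there a point of $\mathcal N$, because $\mathcal N$ is closed, with velocity tangent to $\mathcal N$, because $\mathcal N$ is embedded. The velocity would span the unique null direction there, and the generator would extend.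

Hence each generator meets $\tilde S_0$ exactly once, and transversally, since $T\tilde S_0$ contains no nonzero null vector. So
\[
\Sigma=\mathcal N\cap\tilde S_0
\]
is a closed embedded hypersurface of $\tilde S_0$. Being closed in the complete manifold $\tilde S_0$, it is a complete Riemannian manifold of dimension $m-2$. Along $\Sigma$ let $K=T+e$ be the null vector tangent to $\mathcal N$ with $\langle K,T\rangle=-1$; then $e$ is a smooth unit normal field of $\Sigma$ in $\tilde S_0$. The map $(s,x)\mapsto\exp_x(sK)$ is a bijection $\mathbb R\times\Sigma\to\mathcal N$. Up to reparametrizing each generator it is the flow of a nowhere zero null field on $\mathcal N$ starting from the transversal $\Sigma$, so it is a diffeomorphism, and $\Sigma$ is connected because $\mathcal N$ is. Extend $K$ to $\mathcal N$ as the velocity $\partial_s$ of the affinely parametrized generators, so $\nabla_KK=0$.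

Since $\mathcal N$ is totally geodesic and $T\mathcal N=K^\perp$, we have $\langle\nabla_XK,Y\rangle=0$ for $X,Y\in T\mathcal N$. As $(K^\perp)^\perp=\mathbb RK$, there is a $1$-form $\omega$ on $\mathcal N$ with
\begin{equation}\label{eq:omega}
\nabla_XK=\omega(X)K,\quad \omega(K)=0,\qquad \nabla_XY\in T\mathcal N\qquad(X,Y\text{ tangent to }\mathcal N).
\end{equation}
Differentiating once more, $R(X,Y)K=d\omega(X,Y)K$ for $X,Y$ tangent to $\mathcal N$, and therefore
\begin{equation}\label{eq:flat}
\langle R(X,K)K,X\rangle=0\qquad(X\in T\mathcal N).
\end{equation}

\subsection{The equality case of the curvature bound}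

Since $Q(X,K)=0$ for $X\in K^\perp$, \eqref{eq:flat} says that \eqref{eq:Rk} is an equality for the pair $X,K$.

\begin{lemma}\label{lem:rigid}
At each point of $\mathcal N$ where \eqref{eq:Rk} holds for all $u,v$, and for every $X\in K^\perp$,
\[
R(K,X)X=k\langle X,X\rangle K,\qquad R(X,K)K=0 .
\]
\end{lemma}

\begin{proof}
Let $F(a,b,c,d)=\langle R(a,b)c,d\rangle-k(\langle b,c\rangle\langle a,d\rangle-\langle a,c\rangle\langle b,d\rangle)$. It has the symmetries of a curvature tensor, and $F(u,v,v,u)\geq0$ for all $u,v$ by \eqref{eq:Rk}. By \eqref{eq:flat}, $F(X,K,K,X)=0$.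

The symmetric bilinear form $(v,w)\mapsto F(X,v,w,X)$ is positive semidefinite and its quadratic form vanishes at $K$, so $K$ is in its kernel: $F(X,K,w,X)=0$ for all $w$. Written out, $\langle R(X,K)w,X\rangle=k\langle X,X\rangle\langle K,w\rangle$, because $\langle X,K\rangle=0$; and $\langle R(X,K)w,X\rangle=-\langle R(X,K)X,w\rangle=\langle R(K,X)X,w\rangle$. This is the first identity.

Likewise $(v,w)\mapsto F(v,K,K,w)$ is positive semidefinite and vanishes at $v=w=X$, so $F(X,K,K,w)=0$ for all $w$. That is, $\langle R(X,K)K,w\rangle=k(\langle K,K\rangle\langle X,w\rangle-\langle X,K\rangle\langle K,w\rangle)=0$.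
\end{proof}

\subsection{The variation of the null expansion}

A spacelike $(m-2)$-submanifold of $\mathcal N$ has $\theta_K=0$ by \eqref{eq:omega}. We need the first-order change when it leaves $\mathcal N$. The first identity of Lemma~\ref{lem:rigid} is exactly the curvature information that is required.

\begin{lemma}\label{lem:variation}
Let $P\subset\mathcal N$ be a spacelike $(m-2)$-submanifold at whose points the first identity of Lemma~\ref{lem:rigid} holds. Let $P_\varepsilon$ be a smooth variation of $P_0=P$ with variation field $V$, let $K_\varepsilon$ be null normal fields of $P_\varepsilon$ depending smoothly on $\varepsilon$ with $K_0=K$, and put $\theta(\varepsilon)=\theta_{K_\varepsilon}$, $b=\langle V,K\rangle$. Then $\theta(0)=0$ and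
\[
\theta'(0)=-\big[\Delta b-2\langle\omega,\nabla b\rangle+\big(k(m-2)-\operatorname{div}\omega+|\omega|^2\big)b\big],
\]
where $\omega$ is restricted to $P$ and all operators are those of the induced metric on $P$.
\end{lemma}

\begin{proof}
Let $\partial_i$ be coordinate fields on $P$, transported by the variation, and $g_{ij}=\langle\partial_i,\partial_j\rangle$. Then $\theta=g^{ij}\langle\nabla_iK_\varepsilon,\partial_j\rangle$, and $\langle\nabla_iK,\partial_j\rangle=0$ at $\varepsilon=0$ by \eqref{eq:omega}. So $\theta(0)=0$ and the derivative of $g^{ij}$ does not contribute. With $\nabla_V\partial_j=\nabla_jV$ we get at $\varepsilon=0$, writing $K$ also for $K_\varepsilon$,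
\[
\theta'(0)=g^{ij}\big(\langle R(V,\partial_i)K,\partial_j\rangle+\langle\nabla_i\nabla_VK,\partial_j\rangle+\langle\nabla_iK,\nabla_jV\rangle\big).
\]

\emph{First term.} For an orthonormal basis $e_i$ of a tangent space of $P$, $\langle R(V,e_i)K,e_i\rangle=\langle R(K,e_i)V,e_i\rangle=-\langle R(K,e_i)e_i,V\rangle=-kb$. The total is $-k(m-2)b$.

\emph{Third term.} From $\partial_jb=\langle\nabla_jV,K\rangle+\langle V,\nabla_jK\rangle$ and $\nabla_jK=\omega_jK$,
\begin{equation}\label{eq:KV}
\langle K,\nabla_jV\rangle=\partial_jb-\omega_jb .
\end{equation}
So the third term is $g^{ij}\omega_i(\partial_jb-\omega_jb)=\langle\omega,\nabla b\rangle-|\omega|^2b$.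

\emph{Second term.} Since $K_\varepsilon$ is null, $\langle\nabla_VK,K\rangle=0$; since $K_\varepsilon\perp\partial_j$, \eqref{eq:KV} gives $\langle\nabla_VK,\partial_j\rangle=-\langle K,\nabla_jV\rangle=-(\partial_jb-\omega_jb)$. In the Lorentzian normal plane of $P$ the vectors orthogonal to $K$ are the multiples of $K$. Hence $\nabla_VK=Z+\alpha K$ with $Z$ tangent to $P$ and $Z_j=-\partial_jb+\omega_jb$. As $\langle\nabla_i(\alpha K),\partial_j\rangle=0$ by \eqref{eq:omega}, the second term is $\operatorname{div}Z=-\Delta b+\operatorname{div}(b\omega)=-\Delta b+b\operatorname{div}\omega+\langle\omega,\nabla b\rangle$.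

Adding the three terms gives the formula.
\end{proof}

\section{Dimension at least four}\label{sec:high}

\subsection{From achronal boundaries to compactness}

\begin{lemma}\label{lem:projection}
Let $M'$ be a globally hyperbolic spacetime, $S'$ a smooth spacelike Cauchy hypersurface and $r:M'\to S'$ the projection along a timelike vector field. Let $\mathcal H$ be the nonempty boundary of a future set. If $\mathcal H=D\cup Z$ with $D\subset S'$ closed, possibly empty, and $Z$ compact, then $S'=D\cup r(Z)$.
\end{lemma}

\begin{proof}
$S'=r(M')$ is connected. By (F2), $\mathcal H$ is an achronal topological hypersurface. By achronality no integral curve of the timelike field meets $\mathcal H$ twice, so $r|_{\mathcal H}$ is injective and $r(\mathcal H)$ is open in $S'$ by invariance of domain. Also $r(\mathcal H)=r(D)\cup r(Z)=D\cup r(Z)$ is closed. So $r(\mathcal H)=S'$.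
\end{proof}

By a \emph{closed smooth domain} in $S'$ we mean a closed subset that is a smooth $(m-1)$-dimensional submanifold with (possibly empty) boundary.

\begin{lemma}\label{lem:penrose}
Let $M'$ be a null complete globally hyperbolic spacetime of dimension $m\geq3$ satisfying NEC, and $S'$ a smooth spacelike Cauchy hypersurface with future unit normal $T$. Let $D\subset S'$ be a nonempty closed smooth domain whose boundary $P$ in $S'$ is compact, and let $\nu$ be the unit normal of $P$ in $S'$ pointing out of $D$. If $\theta_{T+\nu}<0$ on $P$, then $S'\setminus D$ has compact closure. The same conclusion holds if $\theta_{-T+\nu}<0$ on $P$.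
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-4.6,0)--(4.6,0) node[right]{$S'$};
\draw[very thick] (-4.6,0)--(-1.6,0)--(0,1.6)--(1.6,0)--(4.6,0);
\fill (-1.6,0) circle (2pt) node[below]{$P$};
\fill (1.6,0) circle (2pt) node[below]{$P$};
\node[below] at (-3.2,0) {$D$};
\node[below] at (3.2,0) {$D$};
\node[below] at (0,0) {$S'\setminus D$};
\node[right] at (0.7,1.1) {$\mathcal H$};
\node[left] at (-0.8,0.9) {$T+\nu$};
\draw[->] (0,1.35)--(0,0.25);
\node[right] at (0,0.65) {$r$};
\end{tikzpicture}
\caption{The boundary $\mathcal H$ of the future of $D$ (thick), in cross-section. It consists of $D$ and of null rays that leave $P$ in the direction $T+\nu$ and focus within bounded affine length. The projection $r$ maps $\mathcal H$ onto $S'$, so the part over $S'\setminus D$ forces $S'\setminus D$ to be relatively compact.}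
\label{fig:penrose}
\end{figure}

\begin{proof}
The second statement follows from the first by reversing the time orientation, so let $\theta_{T+\nu}<0$ (see Figure~\ref{fig:penrose}). If $P$ is empty, then $D=S'$ and there is nothing to show.

\emph{$J^+(D)$ is closed.} Let $q_n\to q$ with $q_n\in J^+(y_n)$, $y_n\in D$, and choose $q'\gg q$. For large $n$ we have $q_n\ll q'$, so $y_n$ lies in $J^-(q')\cap S'$, which is compact. A subsequence of $y_n$ converges to some $y\in D$, and $y\leq q$ because $\leq$ is closed.

So $\mathcal H:=\partial I^+(D)=J^+(D)\setminus I^+(D)$, as $I^+(D)$ is open with closure $J^+(D)$. It contains $D$, because $S'$ is achronal. Let $q\in\mathcal H\setminus D$, and let $\alpha$ be a causal curve from some $x\in D$ to $q$.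

\emph{Starting point and direction of $\alpha$.} If $x$ were an interior point of $D$, (F3) applied to the spacelike hypersurface $\operatorname{int}D$ would make $\alpha$ null and normal to it at $x$, which is impossible since the normal is timelike. So $x\in P$, and by (F3) for $P$, $\alpha$ is a null geodesic normal to $P$ with initial velocity $T+\nu$ or $T-\nu$ after scaling, and there is no focal point of $P$ strictly before $q$.

Suppose $\alpha'(0)=T-\nu$. This ray starts over $D$ itself, and we show that it enters $I^+(D)$ at once. Let $\beta(s)=\exp^{S'}_x(-s\nu)$, which lies in $\operatorname{int}D$ for small $s>0$. In a convex neighborhood of $x$ the map $(p,p')\mapsto\exp_p^{-1}(p')$ is smooth and in coordinates equals $p'-p+O(|p'-p|^2)$. Hence $W(s)=\exp_{\beta(s)}^{-1}(\alpha(s))$ satisfies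
\[
W(s)/s\ \to\ \alpha'(0)-\beta'(0)=(T-\nu)+\nu=T\qquad(s\downarrow0).
\]
So $W(s)$ is future timelike and $\beta(s)\ll\alpha(s)\leq q$ for small $s>0$. Thus $q\in I^+(D)$, a contradiction.

\emph{Focusing.} So $\alpha'(0)=T+\nu$. On the compact $P$ we have $\langle H,T+\nu\rangle=-\theta_{T+\nu}/(m-2)\geq\delta$ for some $\delta>0$. By (F3), which uses NEC and null completeness, there is a focal point at a parameter at most $1/\delta$, so $q$ lies in the compact set $Z_0=\{\exp_x(s(T+\nu)):x\in P,\ 0\leq s\leq1/\delta\}$.

Hence $\mathcal H=D\cup(\mathcal H\cap Z_0)$, where $\mathcal H\cap Z_0$ is compact. By Lemma~\ref{lem:projection}, $S'\setminus D\subset r(\mathcal H\cap Z_0)$.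
\end{proof}

\subsection{Proof of Theorem~\ref{thm:strong}}

Let $m\geq4$ and let $\Sigma\subset\tilde S_0$ be as in Section~\ref{sec:rigidity}. Inequality \eqref{eq:Rk} holds along $\tilde S_0$, hence along $\Sigma$.

\emph{$\Sigma$ is compact.} Let $\mathrm{II}$ be the second fundamental form of $\Sigma$ in $\tilde M$. By \eqref{eq:omega}, $\langle\mathrm{II}(X,Y),K\rangle=\langle\nabla_XY,K\rangle=0$. The normal spaces of $\Sigma$ are Lorentzian planes, in which $K^\perp=\mathbb RK$. So $\mathrm{II}$ takes values in $\mathbb RK$, and all products $\langle\mathrm{II},\mathrm{II}\rangle$ in the Gauss equation vanish. The sectional curvatures of $\Sigma$ therefore equal those of $\tilde M$ on planes tangent to $\Sigma$, and these are at least $k$. As $\Sigma$ is complete and connected of dimension $m-2\geq2$, it is compact by Bonnet--Myers.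

\emph{Choice of the push.} We want $b>0$ for which the bracket in Lemma~\ref{lem:variation} is positive. The operator there is in general not self-adjoint because of $\omega$. Writing $b=e^{-v}$ completes a square: $\nabla b=-b\nabla v$ and $\Delta b=b(|\nabla v|^2-\Delta v)$, so
\begin{equation}\label{eq:square}
\Delta b-2\langle\omega,\nabla b\rangle+\big(k(m-2)-\operatorname{div}\omega+|\omega|^2\big)b
=b\,\big[\,|\nabla v+\omega|^2+k(m-2)-(\Delta v+\operatorname{div}\omega)\big].
\end{equation}
On the closed connected manifold $\Sigma$ the function $\operatorname{div}\omega$ has integral zero, so there is $v\in C^\infty(\Sigma)$ with $\Delta v=-\operatorname{div}\omega$. Put $\varphi=e^{-v}$.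

\emph{Deformation.} Let $\Psi(\varepsilon,x)=\exp^{\tilde S_0}_x(\varepsilon\varphi(x)e(x))$. By compactness of $\Sigma$, for some $\varepsilon_0>0$ this is a diffeomorphism of $(-\varepsilon_0,\varepsilon_0)\times\Sigma$ onto a neighborhood of $\Sigma$ in $\tilde S_0$. Let $\Sigma_\varepsilon=\Psi(\{\varepsilon\}\times\Sigma)$, let $e_\varepsilon$ be its unit normal in $\tilde S_0$ depending continuously on $\varepsilon$ with $e_0=e$, and let $K_\varepsilon=T+e_\varepsilon$. Then $\langle e_\varepsilon,\partial_\varepsilon\Psi\rangle>0$, because this function is positive at $\varepsilon=0$ and never zero, $\partial_\varepsilon\Psi$ being transversal to $\Sigma_\varepsilon$. The variation field is $V=\varphi e$, so $b=\langle\varphi e,T+e\rangle=\varphi$. By Lemma~\ref{lem:rigid} (applicable along $\Sigma$), Lemma~\ref{lem:variation} and \eqref{eq:square},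
\[
\theta(0)=0,\qquad \theta'(0)\leq-k(m-2)\varphi<0 .
\]
By compactness there is $\varepsilon\in(0,\varepsilon_0)$ with
\[
\theta_{K_\varepsilon}<0\ \text{ on }\Sigma_\varepsilon,\qquad \theta_{K_{-\varepsilon}}>0\ \text{ on }\Sigma_{-\varepsilon}.
\]

\emph{Separation.} $\Sigma$ is a connected, closed, two-sided hypersurface of the simply connected $\tilde S_0$. Every component of its complement has a boundary point on $\Sigma$ and so contains one of the two connected sides $\Psi((0,\varepsilon_0)\times\Sigma)$, $\Psi((-\varepsilon_0,0)\times\Sigma)$. Hence there are at most two components. There are exactly two, because otherwise some loop would cross $\Sigma$ exactly once, transversally, whereas mod $2$ intersection numbers with $\Sigma$ are homotopy invariant and hence zero. So $\tilde S_0\setminus\Sigma=A\sqcup B$ with $A,B$ connected; let $e$ point into $A$.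

\emph{Both sides are relatively compact.} Let
\[
D_+=B\cup\Psi([0,\varepsilon]\times\Sigma),\qquad D_-=A\cup\Psi([-\varepsilon,0]\times\Sigma).
\]
$D_+$ is a closed smooth domain: its complement $A\setminus\Psi([0,\varepsilon]\times\Sigma)$ is open, its boundary is $\Sigma_\varepsilon$, and the outward normal is $\nu=e_\varepsilon$. Since $\theta_{T+\nu}=\theta_{K_\varepsilon}<0$, Lemma~\ref{lem:penrose} shows that $\tilde S_0\setminus D_+$ has compact closure. In the same way $D_-$ is a closed smooth domain with boundary $\Sigma_{-\varepsilon}$ and outward normal $\nu=-e_{-\varepsilon}$, so $-T+\nu=-K_{-\varepsilon}$ and $\theta_{-T+\nu}=-\theta_{K_{-\varepsilon}}<0$. By the second part of Lemma~\ref{lem:penrose}, $\tilde S_0\setminus D_-$ has compact closure.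

Now $\tilde S_0=(\tilde S_0\setminus D_+)\cup(\tilde S_0\setminus D_-)\cup\Psi([-\varepsilon,\varepsilon]\times\Sigma)$ is compact, a contradiction. This proves Theorem~\ref{thm:strong}, and Theorem~\ref{thm:main} for $m\geq4$.\qed

\begin{remark}
The hypothesis $k>0$ entered twice: for compactness of $\Sigma$ and for the strict sign of $\theta'(0)$. In the flat product $\mathbb R\times\mathbb R^{m-1}$, which covers $\mathbb R\times T^{m-1}$, the hypersurface $\mathcal N$ is a null hyperplane, $\Sigma$ is a hyperplane of $\mathbb R^{m-1}$, and pushing it in parallel gives $\theta\equiv0$.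
\end{remark}

\section{Dimension three}\label{sec:three}

\subsection{What changes}

Let $m=3$, under the hypotheses of Theorem~\ref{thm:main}; now \eqref{eq:Rk} is available on all of $\tilde M$. The cross-section $\Sigma$ is a complete connected curve, and Bonnet--Myers says nothing about it. It may be noncompact, and then neither the choice of $v$ in \eqref{eq:square} nor the focusing argument, which needs a uniform $\delta$, is available.

We gain compactness from recurrence: modulo $G$ the curve $\Sigma$ stays in a compact set, so it returns close to itself, and a $G$-invariant uniform deformation of it can be closed up in a quotient $\tilde M/\langle g\rangle$. In the quotient there is no reason for the closed curve to bound a side. So it must be trapped in the full sense: \emph{both} future null expansions must be negative, which says that the curvature vector is past timelike.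

In three-dimensional de Sitter space (notation of Section~\ref{sec:model}) the curves we aim at are the circles $\{x_0=a,\ x_3=b\}$. Put $d=a^2-b^2>-1$. The circle has radius $\rho=\sqrt{1+d}$; with $c=(a,\rho y,b)$, $y\in S^1$, parametrized by arc length its curvature vector is $c''+c=(a,(\rho-1/\rho)y,b)$, so
\[
\langle H,H\rangle=-d+\frac{d^2}{1+d}=-\frac{d}{1+d}.
\]
It is past timelike exactly if $|b|<-a$. One reaches such a circle from $\Sigma=\{x_0=x_3=0\}$ in two moves: first slide down $\mathcal N$ to $a=b=-\Lambda<0$, where $H=-\Lambda K$ is past null, then push off $\mathcal N$ to the side where $d>0$. We do the same in general. The first move is governed by an operator $\mathcal P_+$ and the second, by Lemma~\ref{lem:variation}, by its formal adjoint $\mathcal P_-$.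

\subsection{The curve as an orbit}

To get uniformity we express everything through a flow on a space on which $G$ acts cocompactly. Let $\mathcal O$ be the bundle of orthonormal frames $\xi=(x,v,e)$ of $\tilde S_0$. The action of $G$ on $\mathcal O$ is free and properly discontinuous, and $\mathcal O/G$ is the frame bundle of $S_0$, which is compact. So there is a compact $\mathcal Q\subset\mathcal O$ with $G\mathcal Q=\mathcal O$. Put
\[
\kappa(\xi)=\langle\nabla_vT,v\rangle,\qquad \tau(\xi)=\langle\nabla_vT,e\rangle .
\]
These are smooth $G$-invariant functions, hence bounded. Let $\bar\nabla$ denote the Levi-Civita connection of $\tilde S_0$, and let $\Phi_y$ be the $G$-equivariant flow on $\mathcal O$ defined by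
\[
x'=v,\qquad \bar\nabla_yv=\kappa e,\qquad \bar\nabla_ye=-\kappa v .
\]
It is complete, since its generator descends to the compact manifold $\mathcal O/G$.

Let $x(y)$, $y\in\mathbb R$, be a unit speed parametrization of $\Sigma$ (periodic if $\Sigma$ is closed), $v=x'$, and $K=T+e$ as before. By \eqref{eq:omega}, $0=\langle\nabla_vK,v\rangle=\kappa+\langle\bar\nabla_ve,v\rangle$. So $\bar\nabla_ve=-\kappa v$ and $\bar\nabla_vv=\kappa e$, that is, $(x(y),v,e)=\Phi_y\xi_0$ for a frame $\xi_0$. Along this orbit we simply write $\tau(y),\kappa(y)$. From $\langle K,T\rangle=-1$,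
\[
-\omega(v)=\langle\nabla_vK,T\rangle=\langle\nabla_ve,T\rangle=-\langle e,\nabla_vT\rangle=-\tau,
\]
so $\omega(v)=\tau$. Finally $\langle\nabla_vv,T\rangle=-\langle v,\nabla_vT\rangle=-\kappa$, hence $\nabla_vv=\kappa e+\kappa T=\kappa K$.

\subsection{Sliding along the generators}

Let $Y(s,y)=\exp_{x(y)}(sK)\in\mathcal N$, so that $K=\partial_s$. Then $\langle\partial_y,K\rangle=0$, and $\partial_s|\partial_y|^2=2\langle\nabla_yK,\partial_y\rangle=0$, so $\partial_y$ has unit length everywhere. Write $\nabla_yK=\nabla_K\partial_y=\hat\tau K$ with $\hat\tau=\omega(\partial_y)$. By \eqref{eq:omega}, $\nabla_y\partial_y$ is orthogonal to $K$, and it is orthogonal to the unit field $\partial_y$; so $\nabla_y\partial_y=\beta K$ for a function $\beta$. Lemma~\ref{lem:rigid}, valid on all of $\mathcal N$, gives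
\begin{align*}
0&=R(K,\partial_y)K=\nabla_K(\hat\tau K)=(\partial_s\hat\tau)K,\\
kK&=R(K,\partial_y)\partial_y=\nabla_K(\beta K)-\nabla_y(\hat\tau K)=(\partial_s\beta-\partial_y\hat\tau-\hat\tau^2)K .
\end{align*}
Since $\hat\tau=\tau$ and $\beta=\kappa$ at $s=0$, it follows that $\hat\tau=\tau(y)$ does not depend on $s$, and $\beta(s,y)=\kappa+s(k+\tau'+\tau^2)$.

For a function $f$ on $\mathbb R$ consider the curve $c_0(y)=Y(f(y),y)$ in $\mathcal N$. Its velocity $c_0'=\partial_y+f'K$ is unit, $\nabla_{c_0'}K=\tau K$, and
\begin{equation}\label{eq:slide}
\nabla_{c_0'}c_0'=\big(\beta(f,y)+2\tau f'+f''\big)K=\mathfrak hK,\qquad \mathfrak h=\mathcal P_+f+\kappa,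
\end{equation}
where
\[
\mathcal P_\pm f=f''\pm2\tau f'+(k\pm\tau'+\tau^2)f .
\]
Thus $\mathfrak h\leq-1$ if $\mathcal P_+f$ is sufficiently negative.

\subsection{Uniform supersolutions}

We need positive functions $u_\pm$ with $\mathcal P_\pm u_\pm\geq\delta_0>0$, given by a $G$-invariant recipe on $\mathcal O$. There is a conjugation: if $\lambda>0$ and $\lambda'=\mp\tau\lambda$, then $\lambda''=(\mp\tau'+\tau^2)\lambda$, and
\begin{align}
\mathcal P_\pm(\lambda w)&=\lambda w''+(2\lambda'\pm2\tau\lambda)w'+\big(\lambda''\pm2\tau\lambda'+(k\pm\tau'+\tau^2)\lambda\big)w \notag\\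
&=\lambda(w''+kw).\label{eq:conj}
\end{align}
So $\lambda$ itself satisfies $\mathcal P_\pm\lambda=k\lambda>0$. But $\lambda$ may decay or grow exponentially along $\Sigma$, and it depends on a base point. We therefore average localized, renormalized copies of it. The localization must keep $w''+kw\geq0$; for $k>0$ this is possible with compact support. Let
\[
a=\pi/\sqrt k,\qquad \phi(z)=1+\cos(\sqrt kz)\quad(|z|\leq a).
\]
Then $\phi\geq0$, $\phi$ and $\phi'$ vanish at $\pm a$, and $\phi''+k\phi=k$. Put
\[
U_\pm(\xi)=\int_{-a}^a\phi(z)\exp\Big(\pm\int_0^z\tau(\Phi_\rho\xi)\,d\rho\Big)dz,\qquad u_\pm(y)=U_\pm(\Phi_y\xi_0).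
\]
The functions $U_\pm$ are smooth, positive and $G$-invariant on $\mathcal O$.

\begin{lemma}\label{lem:super}
$\mathcal P_\pm u_\pm\geq\delta_0:=2ak\,e^{-a\max|\tau|}>0$.
\end{lemma}

\begin{proof}
Let $\lambda(y)=\exp(\mp\int_0^y\tau)$, so $\lambda'=\mp\tau\lambda$ and $\exp(\pm\int_y^{y+z}\tau)=\lambda(y)\lambda(y+z)^{-1}$. Hence $u_\pm=\lambda w$ with $w(y)=\int_{-a}^a\phi(z)\lambda(y+z)^{-1}dz$. Differentiating under the integral and integrating by parts twice, with no boundary terms since $\phi,\phi'$ vanish at $\pm a$, we get $w''(y)=\int_{-a}^a\phi''(z)\lambda(y+z)^{-1}dz$. So $w''+kw=k\int_{-a}^a\lambda(y+z)^{-1}dz$, and by \eqref{eq:conj}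
\[
\mathcal P_\pm u_\pm(y)=k\int_{-a}^a\exp\Big(\pm\int_y^{y+z}\tau\Big)dz\ \geq\ 2ak\,e^{-a\max|\tau|}.\qedhere
\]
\end{proof}

Choose a constant $\Lambda$ with $\Lambda\delta_0\geq\max|\kappa|+1$ and put $f=-\Lambda u_+$. By \eqref{eq:slide},
\begin{equation}\label{eq:h}
\mathfrak h=-\Lambda\mathcal P_+u_++\kappa\leq-1 .
\end{equation}

\subsection{Trapped curves}

\begin{proposition}\label{prop:trapped}
There are a closed subset $\mathcal Z\subset\mathcal O$ containing $\xi_0$ and invariant under $G$ and $\Phi$, and a smooth $G$-equivariant map $E_*:\mathcal O\to\tilde M$, such that for every $\xi\in\mathcal Z$ the curve $c^\xi(y)=E_*(\Phi_y\xi)$ is regular and spacelike and its curvature vector is past-directed timelike everywhere.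
\end{proposition}

\begin{proof}
\emph{Pushing off along the orbit of $\xi_0$.} Let $c_0(y)=Y(-\Lambda u_+(y),y)$. Let $T_1$ be the parallel transport of $T$ along the generator from $x(y)$ to $c_0(y)$; since $K$ is parallel along generators, $\langle T_1,K\rangle=-1$. Put
\[
N=T_1-\langle T_1,c_0'\rangle c_0',\qquad L=N+\tfrac12\langle N,N\rangle K .
\]
Since $\langle N,K\rangle=-1$ and $c_0'\perp K,N$, the vector $L$ is null and normal to $c_0'$, and $\langle L,K\rangle=-1$. Define
\[
c_\varepsilon(y)=\exp_{c_0(y)}\big(-\varepsilon u_-(y)L(y)\big).
\]
Where $c_\varepsilon'$ is spacelike, which holds at each $y$ for small $|\varepsilon|$, let $H_\varepsilon$ be the curvature vector of $c_\varepsilon$. Let $T_2$ be the parallel transport of $T_1$ along $\varepsilon\mapsto c_\varepsilon(y)$. By \eqref{eq:slide} and \eqref{eq:h}, at $\varepsilon=0$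
\[
H_0=\mathfrak hK,\qquad \langle H_0,H_0\rangle=0,\qquad \langle H_0,T_1\rangle=-\mathfrak h\geq1 .
\]
Locally there is a smooth family $K_\varepsilon$ of null normal fields of $c_\varepsilon$ with $K_0=K$. Apply Lemma~\ref{lem:variation} to short arcs of $c_0$, with $m-2=1$, $V=-u_-L$, $b=\langle V,K\rangle=u_-$ and $\omega(c_0')=\omega(\partial_y)+f'\omega(K)=\tau$. It says that $\theta=-\langle H_\varepsilon,K_\varepsilon\rangle$ satisfies $\theta'(0)=-\mathcal P_-u_-$. Since $\langle H_0,\nabla_\varepsilon K_\varepsilon\rangle=\mathfrak h\langle K,\nabla_\varepsilon K_\varepsilon\rangle=0$, we have $\theta'(0)=-\langle\nabla_\varepsilon H_\varepsilon,K\rangle$, and by \eqref{eq:h} and Lemma~\ref{lem:super}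
\[
\frac{d}{d\varepsilon}\Big|_{0}\langle H_\varepsilon,H_\varepsilon\rangle=2\mathfrak h\langle\nabla_\varepsilon H_\varepsilon,K\rangle=-2\mathfrak h\,\theta'(0)=2\mathfrak h\,\mathcal P_-u_-\leq-2\delta_0 .
\]
So for each $y$ and all small $\varepsilon>0$ the vector $H_\varepsilon$ is timelike, and it is past-directed because $T_2$ is future timelike and $\langle H_\varepsilon,T_2\rangle>0$. We must choose $\varepsilon$ independently of $y$.

\emph{Uniformity.} All constructions are given by smooth $G$-equivariant formulas on $\mathcal O$. For $\xi=(x,v,e)\in\mathcal O$ put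
\[
E_0(\xi)=\exp_x\big(-\Lambda U_+(\xi)(T+e)\big),
\]
which is defined by null completeness. Let $K(\xi),T_1(\xi)$ be the parallel transports of $T+e$ and $T$ along this geodesic to $E_0(\xi)$. Put $W(\xi)=\frac d{dy}\big|_0E_0(\Phi_y\xi)$, $N=T_1-\langle T_1,W\rangle W$, $L=N+\frac12\langle N,N\rangle K$, and
\[
E(\varepsilon,\xi)=\exp_{E_0(\xi)}\big(-\varepsilon U_-(\xi)L(\xi)\big).
\]
Since the domain of $\exp$ is open and $G\mathcal Q=\mathcal O$ with $\mathcal Q$ compact, equivariance shows that $E$ is defined and smooth on $(-\varepsilon_1,\varepsilon_1)\times\mathcal O$ for some $\varepsilon_1>0$. By construction $c_\varepsilon(y)=E(\varepsilon,\Phi_y\xi_0)$.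

Let $\mathcal Z\subset\mathcal O$ be the closure of $G\cdot\{\Phi_y\xi_0:y\in\mathbb R\}$. It is invariant under $G$ and $\Phi$, and $\mathcal Z=G\mathcal Z_0$ with $\mathcal Z_0=\mathcal Z\cap\mathcal Q$ compact. The vector $W$ has unit length on the orbit of $\xi_0$, hence by equivariance and continuity on $\mathcal Z$. So on a $G$-invariant neighborhood of $\{0\}\times\mathcal Z$ in $(-\varepsilon_1,\varepsilon_1)\times\mathcal O$ the curve $y\mapsto E(\varepsilon,\Phi_y\xi)$ has spacelike velocity at $y=0$. There let $H$ be its curvature vector at $y=0$, let $T_2$ be the parallel transport of $T_1(\xi)$ along $\varepsilon\mapsto E(\varepsilon,\xi)$, and put $q_1=\langle H,H\rangle$, $q_2=\langle H,T_2\rangle$. These are smooth $G$-invariant functions of $(\varepsilon,\xi)$. On the orbit of $\xi_0$ we have shown $q_1(0,\cdot)=0$, $\partial_\varepsilon q_1(0,\cdot)\leq-2\delta_0$ and $q_2(0,\cdot)\geq1$; by invariance and continuity the same holds on $\mathcal Z$. By compactness of $\mathcal Z_0$, Taylor's formula and $G$-invariance there is $\varepsilon>0$ such that for all $\xi\in\mathcal Z$ the velocity of $y\mapsto E(\varepsilon,\Phi_y\xi)$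 at $y=0$ is spacelike and $q_1(\varepsilon,\xi)<0$, $q_2(\varepsilon,\xi)>0$.

Put $E_*=E(\varepsilon,\cdot)$. Since $c^\xi(y_0+y)=c^{\Phi_{y_0}\xi}(y)$ and $\mathcal Z$ is $\Phi$-invariant, the conclusion at $y=0$ for all $\xi\in\mathcal Z$ is the conclusion at all $y$.
\end{proof}

\subsection{Closing up}

\begin{proposition}\label{prop:close}
There are $g\in G$ (possibly $g=1$) and a smooth closed immersed spacelike curve $\gamma$ in $M'=\tilde M/\langle g\rangle$ whose curvature vector is past-directed timelike everywhere.
\end{proposition}

\begin{proof}
Since $G\mathcal Q=\mathcal O$ with $\mathcal Q$ compact, there are $y_1<y_2<\cdots$ with $y_{j+1}\geq y_j+1$ and $g_j\in G$ such that $\xi_j:=g_j\Phi_{y_j}\xi_0$ converges to some $\xi_*\in\mathcal Z$: choose $h_n\in G$ with $h_n\Phi_n\xi_0\in\mathcal Q$ and pass to a subsequence of the integers $n$. By equivariance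
\begin{equation}\label{eq:equiv}
c^{\xi_j}(y)=g_j\,c^{\xi_0}(y+y_j),
\end{equation}
and $c^{\xi_j}\to c^{\xi_*}$ in $C^\infty$ on compact intervals.

Choose $\delta\in(0,1)$ such that $c^{\xi_*}([0,\delta])$ lies in the domain of a coordinate chart with convex image, and a smooth $\chi:[0,\delta]\to[0,1]$ with $\chi=0$ near $0$ and $\chi=1$ near $\delta$. For large $i<j$ the curves $c^{\xi_i},c^{\xi_j}$ map $[0,\delta]$ into this chart as well. Consider, in the chart, the curve
\[
\hat c=(1-\chi)\,c^{\xi_j}+\chi\,c^{\xi_i}\qquad\text{on }[0,\delta].
\]
Its difference from $c^{\xi_*}$ is $(1-\chi)(c^{\xi_j}-c^{\xi_*})+\chi(c^{\xi_i}-c^{\xi_*})$, whose $C^2$-norm is at most a constant, depending on $\chi$, times $\|c^{\xi_j}-c^{\xi_*}\|_{C^2}+\|c^{\xi_i}-c^{\xi_*}\|_{C^2}$, and so tends to $0$ as $i,j\to\infty$. By \eqref{eq:curvvec} the curvature vector depends continuously on the $2$-jet of a curve, so on the compact interval $[0,\delta]$ having spacelike velocity and past timelike curvature vector is a $C^2$-open condition. By Proposition~\ref{prop:trapped} it holds for $c^{\xi_*}$; so for suitable $i<j$ it holds for $\hat c$.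

Fix such $i<j$, and continue $\hat c$ by $\hat c=c^{\xi_i}$ on $[\delta,\infty)$. Then $\hat c$ is smooth on $[0,\infty)$ and, by Proposition~\ref{prop:trapped} for $\xi_i\in\mathcal Z$, spacelike with past timelike curvature vector. Let $\ell=y_j-y_i\geq1>\delta$ and $g=g_jg_i^{-1}$. For small $y\geq0$, \eqref{eq:equiv} gives
\[
\hat c(y)=c^{\xi_j}(y)=g_jc^{\xi_0}(y+y_j)=g\,g_i\,c^{\xi_0}\big((y+\ell)+y_i\big)=g\,c^{\xi_i}(y+\ell)=g\,\hat c(y+\ell).
\]
So the projection of $\hat c$ to $M'$ takes equal values at $y$ and $y+\ell$ for all small $y\geq0$. The $\ell$-periodic extension $\gamma$ of its restriction to $[0,\ell]$ therefore agrees with the projection of $\hat c$ near $\ell$, and $\gamma$ is smooth.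
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}}

Let $M'$ and $\gamma$ be as in Proposition~\ref{prop:close}. By Section~\ref{sec:facts}, $M'$ is globally hyperbolic with connected Cauchy hypersurface $S'=\tilde S_0/\langle g\rangle$, null complete, and satisfies NEC.

\emph{$S'$ is noncompact.} Otherwise it would be a closed surface with cyclic fundamental group $\langle g\rangle$, hence $S^2$ or $\mathbb{RP}^2$ by the classification of surfaces, and its universal cover $\tilde S_0$ would be compact.

\emph{The boundary of the future of $\gamma$ is compact.} Let $C$ be the compact image of $\gamma$. Then $J^+(C)$ is closed, so $\mathcal H:=\partial I^+(C)=J^+(C)\setminus I^+(C)$. Let $q\in\mathcal H\setminus C$, joined by a causal curve to some $\gamma(y)$. Apply (F3) to a short embedded arc of $\gamma$ around $y$: the curve is a null geodesic normal to $\gamma$ at $\gamma(y)$, with no focal point of that arc strictly before $q$. Normalize the future null normals $\xi$ of $\gamma$ by $\langle\xi,X\rangle=-1$, where $X$ is a fixed future unit timelike field. They form a compact set, and since $H$ is past timelike, $\langle H,\xi\rangle\geq\delta'$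 on it for some $\delta'>0$. By (F3), NEC and null completeness, $q$ lies in the compact set of all $\exp(s\xi)$ with $0\leq s\leq1/\delta'$. This set also contains $C$. So the closed set $\mathcal H$ is compact.

\emph{$\mathcal H$ is nonempty.} Otherwise the nonempty open set $I^+(C)$ would have empty boundary and equal the connected $M'$. But the lift of $t$ to $M'$ has range $\mathbb R$, and points where it is less than its minimum on $C$ do not lie in $I^+(C)$.

By Lemma~\ref{lem:projection} with $D=\emptyset$ and $Z=\mathcal H$, $S'=r(\mathcal H)$ is compact, a contradiction. This proves Theorem~\ref{thm:main} for $m=3$, and with Section~\ref{sec:high} for all $m\geq3$.\qed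

\section{Examples, sharpness and topology}\label{sec:examples}

All examples are warped products over a closed manifold, with a function $f>0$ on $\mathbb R$ such that $f''=kf$.

\begin{lemma}\label{lem:warped}
Let $(N,h)$ be a closed connected Riemannian manifold of dimension $m-1\geq1$, let $k\geq0$, let $f>0$ be a smooth function on $\mathbb R$ with $f''=kf$, and let $g=-dt^2+f^2h$ on $\mathbb R\times N$.
\begin{enumerate}
\item[(i)] Each slice $\{t\}\times N$ is a Cauchy hypersurface.
\item[(ii)] For $u=\alpha\partial_t+X$, $w=\beta\partial_t+Y$ with $X,Y$ tangent to $N$,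
\[
\langle R(u,w)w,u\rangle-kQ(u,w)=f^2\big[\langle R_h(X,Y)Y,X\rangle_h-(kf^2-f'^2)\,Q_h(X,Y)\big],
\]
where $Q_h(X,Y)=|X|_h^2|Y|_h^2-\langle X,Y\rangle_h^2$.
\item[(iii)] Along a geodesic $\gamma(s)=(t(s),x(s))$ with $\langle\dot\gamma,\dot\gamma\rangle=-\epsilon$, $\epsilon\in\{0,1\}$, there is a constant $c$ with $\dot t^2=\epsilon+c^2f^{-2}$ and $|\dot x|_h=|c|f^{-2}$. If $f\geq1$, all causal geodesics are complete. If $f$ is nondecreasing, all future-directed causal geodesics are complete to the future.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Parametrize an inextensible timelike curve by $t\in(t_-,t_+)$; then $|dx/dt|_h<1/f$. If $t_+<\infty$, the $h$-length of $x$ near $t_+$ would be finite, so $x$ would converge in $N$ and the curve would have an endpoint. So $t_+=\infty$, and likewise $t_-=-\infty$.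

(ii) Put $\mu=f'/f$. For fields $X,Y$ lifted from $N$: $\nabla_{\partial_t}\partial_t=0$, $\nabla_X\partial_t=\nabla_{\partial_t}X=\mu X$, and the second fundamental form of the slices is $\mathrm{II}(X,Y)=\mu\langle X,Y\rangle\partial_t$. Hence
\[
R(X,Y)\partial_t=\mu(\nabla_XY-\nabla_YX-[X,Y])=0,\qquad
R(X,\partial_t)\partial_t=-\nabla_{\partial_t}(\mu X)=-(\mu'+\mu^2)X=-\tfrac{f''}fX=-kX .
\]
By the Gauss equation, $\langle R(X,Y)Y,X\rangle=f^2\langle R_h(X,Y)Y,X\rangle_h+\mu^2Q(X,Y)$, and $Q(X,Y)=f^4Q_h(X,Y)$. Now $u\wedge w=\partial_t\wedge V+X\wedge Y$ with $V=\alpha Y-\beta X$. The mixed curvature term $\langle R(\partial_t,V)Y,X\rangle=\langle R(Y,X)\partial_t,V\rangle$ vanishes, so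
\[
\langle R(u,w)w,u\rangle=\langle R(X,Y)Y,X\rangle-k|V|^2,\qquad Q(u,w)=Q(X,Y)-|V|^2 ,
\]
where $|V|^2=\langle V,V\rangle$, and the claim follows.

(iii) We have $-\ddot t=\frac d{ds}\langle\dot\gamma,\partial_t\rangle=\langle\dot\gamma,\nabla_{\dot\gamma}\partial_t\rangle=\mu|\dot x|_g^2=\mu(\dot t^2-\epsilon)$. Therefore $\frac d{ds}\big(f^2(\dot t^2-\epsilon)\big)=2ff'\dot t(\dot t^2-\epsilon)+2f^2\dot t\ddot t=0$. As $\dot t^2-\epsilon=|\dot x|_g^2\geq0$, this gives the first formula, and $|\dot x|_h=f^{-1}|\dot x|_g=|c|f^{-2}$. If $t$ stays bounded on a bounded parameter interval, then $\dot t$ and $|\dot x|_h$ are bounded there, and the geodesic extends, as $N$ is compact. If $f\geq1$, then $\dot t^2\leq\epsilon+c^2$, so $t$ is bounded on bounded intervals. If $f$ is nondecreasing, then $\dot t^2\leq\epsilon+c^2f(t_0)^{-2}$ to the future of $t=t_0$.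
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}]
(b) Fix $k>0$ and scale the metric $h$ on $N$ so that its sectional curvatures are at least $k$. Let $f(t)=\cosh(\sqrt kt)$; then $f''=kf$, $f\geq1$ and $kf^2-f'^2=k$. By Lemma~\ref{lem:warped}, $R\geqslant k$ holds, causal geodesics are complete, and the slices are compact Cauchy hypersurfaces.

(a) \emph{$m=2$.} Take $N=S^1$, $f=\cosh t$, $k=1$. Both sides of Lemma~\ref{lem:warped}(ii) vanish, so the curvature is constant and equal to $1$; all causal geodesics are complete and $\pi_1=\mathbb Z$.

\emph{$k=0$.} Take $f=1$ and $N=T^{m-1}$ flat: then $R=0$, all causal geodesics are complete, and $\pi_1=\mathbb Z^{m-1}$.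

\emph{One-sided completeness.} Take $f=e^t$, $k=1$ and $N=T^{m-1}$ flat. Then $kf^2-f'^2=0$ and $R_h=0$, so the curvature is constant and equal to $1$. The slices are compact Cauchy hypersurfaces, all future-directed causal geodesics are complete to the future, and $\pi_1=\mathbb Z^{m-1}$. Null geodesics satisfy $e^t\dot t=\mathrm{const}\neq0$, so $e^t$ is affine in $s$ and they are past incomplete. Reversing the time orientation treats the other case.

(c) By (F1), $M\cong\mathbb R\times S_0$ with $S_0$ a closed connected $(m-1)$-manifold, and $\pi_1(S_0)\cong\pi_1(M)$ is finite by Theorem~\ref{thm:main}. For $m=3$, $S_0$ is $S^2$ or $\mathbb{RP}^2$ by the classification of surfaces. For $m=4$, $S_0$ is a closed $3$-manifold with finite fundamental group. It is orientable, because a closed connected nonorientable $3$-manifold has Euler characteristic $0$ and $b_3=0$, so $1-b_1+b_2=0$ and $b_1\geq1$, and its fundamental group is infinite. By the elliptization theorem (Perelman; see \cite{MT1,MT2}), $S_0$ is a spherical space form. All of these manifolds carry metrics of constant positive curvature, so they occur by (b).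
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Bernal and S\'anchez, Comm. Math. Phys. \textbf{243} (2003); Comm. Math. Phys. \textbf{257} (2005).

\bibitem{Galloway}
Galloway, \emph{Maximum principles for null hypersurfaces and null splitting theorem}, Ann. Henri Poincar\'e \textbf{1} (2000).

\bibitem{MT1}
Morgan and Tian, \emph{Ricci Flow and the Poincar\'e Conjecture}.

\bibitem{MT2}
Morgan and Tian, \emph{The Geometrization Conjecture}.

\bibitem{Mukuno}
Jun-ichi Mukuno, \emph{On the fundamental group of a complete globally hyperbolic Lorentzian manifold with a lower bound for the curvature tensor}, arXiv:1409.0957 (2014).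

\bibitem{ONeill}
O'Neill, \emph{Semi-Riemannian Geometry}.

\end{thebibliography}

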